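# Densities of visited sites and the range of the balanced excited random walk

## 1. Rectangles around a returning walker

**Definition (the walk).** The balanced excited random walk (BERW) $\mathbf Z=(Z_n)_{n\ge0}$ in $\mathbb Z^2$ starts at $Z_0=0$. On its first departure from a site it makes a vertical step, and on every later departure from that site a horizontal step. In each case the two possible directions have probability $\frac12$ each, independently of all previous randomness.

Write $Z_m=(X_m,Y_m)$ and $\mathcal F_m=\sigma(Z_0,\dots,Z_m)$. Let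
$$V_m=\{Z_0,\dots,Z_{m-1}\},\qquad V_0=\emptyset ,$$
be the set of sites from which the walk has departed before time $m$. Call the step from $Z_m$ to $Z_{m+1}$ "step $m$". It is horizontal exactly when $Z_m\in V_m$, and each site of $V_m$ was the starting point of exactly one vertical step before time $m$. The type of step $m$ is $\mathcal F_m$-measurable, and given $\mathcal F_m$ its sign is uniform.

Fix $n$. The revisit times and their number in a set $B\subset\mathbb Z^2$ are
$$\mathcal H=\{h<n: Z_h\in V_h\},\qquad \mu(B)=\#\{h\in\mathcal H:Z_h\in B\},$$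
and $N=|V_n|=n-|\mathcal H|$ is the number of vertical steps before time $n$. The number of vertical steps before time $n$ that start in $B$ is $|V_n\cap B|\le |B|$, whereas $\mu(B)$ can be much larger than $|B|$.

**Definition (local density).** For integers $r,\rho\ge1$ let $B_h(r,\rho)=\{(x,y):|x-X_h|\le r,\ |y-Y_h|\le\rho\}$ and
$$D_h(r,\rho)=\frac{|V_h\cap B_h(r,\rho)|}{r\rho},\qquad \mathfrak D(r,\rho)=\frac1n\sum_{h\in\mathcal H}D_h(r,\rho).$$
Since $(2r+1)(2\rho+1)\le 9r\rho$, always $D_h\le 9$.

For example, if $Z_0=(0,0)$, $Z_1=(0,1)$, $Z_2=(0,0)$, then $2\in\mathcal H$ (for $n\ge 3$), $V_2=\{(0,0),(0,1)\}$ and $D_2(1,1)=2$.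

These averaged densities carry the whole proof. They measure how the visited set looks, at all rectangular scales, from a walker who has just come back to an old site. At the smallest scale they are large for a trivial reason: $Z_h\in V_h$ for $h\in\mathcal H$, so $D_h(1,1)\ge1$ and
$$\mathfrak D(1,1)\ge |\mathcal H|/n=1-N/n. \tag{1}$$
At large scales, if the walk has visited few sites, the densities must be tiny. We shall show that the average density cannot fall quickly as the scale grows, and so the walk cannot have visited few sites.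

Let $\mathcal R_n=\{Z_0,\dots,Z_n\}$ be the range and $R_n=\#\mathcal R_n$, so that $N\le R_n\le n+1$. The following question is from Omer Angel, Mark Holmes and Alejandro Ramírez, "Balanced Excited Random Walk in Two Dimensions", arXiv:2110.15889 (2021). It is known that $\mathbb P(R_n>na_n/\sqrt{\log\log n})\to0$ for every sequence $a_n\to\infty$, and that $\mathbb P(R_n\ge n^{4/7}/\log^2n)\to1$. Is there an exponent $\overline\alpha<1$ with
$$\mathbb P(R_n>n^{\overline\alpha})\to0\ ?$$
In plain words: is the range polynomially smaller than the number of steps? The answer is no, and neither of the two known bounds is needed to see it.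

**Theorem.** There are absolute constants $C_*,n_*<\infty$ such that for all $n\ge n_*$ and all $\varepsilon\in(0,\frac12]$ with $\varepsilon^2\log n\ge C_*$,
$$\mathbb P(R_n\le n^{1-\varepsilon})\le\exp(-n^{\varepsilon/4000}).$$

**Consequence 1.** For every $\overline\alpha<1$, $\mathbb P(R_n>n^{\overline\alpha})\to1$. So no $\overline\alpha<1$ has the property asked for, and the statement is disproved.

Take $\varepsilon=\min(\frac12,1-\overline\alpha)$, which is fixed, so $\varepsilon^2\log n\ge C_*$ for large $n$. As $1-\varepsilon\ge\overline\alpha$, we get $\mathbb P(R_n>n^{\overline\alpha})\ge\mathbb P(R_n>n^{1-\varepsilon})\ge1-\exp(-n^{\varepsilon/4000})\to1$.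

**Consequence 2.** With $A=\sqrt{C_*}$, for large $n$, $\mathbb P(R_n\le ne^{-A\sqrt{\log n}})\le\exp(-e^{(A/4000)\sqrt{\log n}})$. Almost surely $R_n\ge ne^{-A\sqrt{\log n}}$ for all large $n$, and $\log R_n/\log n\to1$.

Take $\varepsilon=A/\sqrt{\log n}$, which is at most $\frac12$ for large $n$. Then $\varepsilon^2\log n=C_*$, $n^{1-\varepsilon}=ne^{-A\sqrt{\log n}}$ and $n^{\varepsilon/4000}=e^{(A/4000)\sqrt{\log n}}$. For large $n$ this last quantity exceeds $2\log n$, so the probabilities are at most $n^{-2}$ eventually, hence summable, and Borel–Cantelli gives the almost sure bound. Together with $R_n\le n+1$ it gives $\log R_n/\log n\to1$.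

## 2. Three steps by hand, the exponent 1/2, and a crowded thin box

The first step is vertical, so $R_1=2$. The site $Z_1=(0,\pm1)$ is new, so the second step is vertical too: with probability $\frac12$ it returns to $0$ and $R_2=2$, otherwise $R_2=3$. If $Z_2=0$, the next step is horizontal, to a new site, and $R_3=3$. If $Z_2=(0,\pm2)$, the next step is vertical; it returns to $Z_1$ or finds a new site, with probability $\frac12$ each. So $R_3=3$ with probability $\frac34$ and $R_3=4$ with probability $\frac14$.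

It helps to feed the walk from two independent sequences of fair signs: the $j$-th vertical step uses the $j$-th sign of the first sequence, the $j$-th horizontal step the $j$-th sign of the second. The event that a given path occurred up to time $m$ depends only on signs already used, so the next sign is uniform given $\mathcal F_m$, and the law is that of BERW. Let $S$ and $S'$ be the simple random walks on $\mathbb Z$ with these signs as increments, $S_0=S_0'=0$. Then
$$Y_m=S_{|V_m|},\qquad X_m=S'_{m-|V_m|},\tag{2}$$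
and the $(j+1)$-st vertical step starts at height $S_j$.

This already gives the exponent $\frac12$. Among the first $n$ steps, either at least $n/2$ are vertical, so $R_n\ge N\ge n/2$; or at least $n/2$ are horizontal, so $R_n\ge\max_{j\le n/2}|S'_j|$, because sites with different first coordinates are different. By the central limit theorem the maximum exceeds $\sqrt n/a_n$ with probability tending to $1$ whenever $a_n\to\infty$.

What would a small range look like? If $N\le n^{1-\varepsilon}$, then by (2) the heights stay within about $n^{(1-\varepsilon)/2}$, while the first coordinates stay within about $n^{1/2}$. In this flat box the walk makes almost $n$ horizontal steps from at most $n^{1-\varepsilon}$ sites, so on average at least $n^\varepsilon-1$ per site. The size of the box alone does not contradict this. A contradiction must come from the spatial arrangement of the visited set.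

## 3. Parameters, and the event on which everything is deterministic

We use four textbook facts. Hoeffding's inequality with the reflection principle gives
$$\mathbb P(\max_{j\le k}|S_j|\ge x)\le4e^{-x^2/2k}.$$
For simple random walk on $\mathbb Z$ from any starting point, $\mathbb P(S_j=y)\le C/\sqrt j$ for $j\ge1$. Freedman's inequality says that for a martingale $M$ with $M_0=0$ and increments bounded by a deterministic $b>0$,
$$\mathbb P\big(\exists m:\ |M_m|\ge x,\ \langle M\rangle_m\le v\big)\le2\exp\Big(-\frac{x^2}{2(v+bx)}\Big),$$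
where $\langle M\rangle_m=\sum_{l<m}\mathbb E[(M_{l+1}-M_l)^2\mid\mathcal F_l]$. Finally, the pointwise product of two positive semidefinite kernels is positive semidefinite (Schur).

Fix $n$ and $\varepsilon\in(0,\frac12]$, and put
$$\delta=\frac{\varepsilon}{2000}\le\frac1{4000},\qquad q=\lceil n^\delta\rceil .$$
The letters $c,C$ denote absolute positive constants that may change from line to line. We assume $\delta^2\log n\ge C_3$, where $C_3\ge1$ is fixed at the end, larger than finitely many absolute constants; no constant $c,C$, and not the constant $C_0$ below, depends on $C_3$. Then $n^\delta=e^{\delta\log n}\ge e^{C_3/\delta}\ge e^{4000C_3}$, so $n^\delta$ exceeds any absolute constant we need, and $2\le q\le 2n^\delta$. Also $n^\delta\ge e^{\sqrt{C_3\log n}}$.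

The ratio of consecutive scales will be about $q$. Since $q\geq n^\delta$, about $1/\delta$ scales suffice.

**Lemma 1.** Let $M$ be a martingale with $M_0=0$ and increments bounded by a deterministic $b>0$. With probability at least $1-C\log n\,e^{-n^\delta/12}$, for all $m\le n$: $|M_m|\le n^\delta(\sqrt{\langle M\rangle_m}+b)$.

*Proof.* The purpose is to replace the fixed level $v$ in Freedman's inequality by $\langle M\rangle_m$ itself. Apply it with $v_l=b^24^l$, $0\le l\le\lceil\log_4n\rceil$, and $x=\frac12n^\delta\sqrt{v_l}$. As $b\le\sqrt{v_l}$, the exponent satisfies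
$$\frac{x^2}{2(v_l+bx)}\ge\frac{\frac14n^{2\delta}}{2+n^\delta}\ge\frac{n^\delta}{12},$$
the last step being equivalent to $3n^\delta\ge2+n^\delta$. There are at most $C\log n$ values of $l$. Off these events, let $m\le n$, and let $l$ be minimal with $\langle M\rangle_m\le v_l$; it exists since $\langle M\rangle_m\le nb^2$. Then $|M_m|<n^\delta\cdot\frac12\sqrt{v_l}$. If $l=0$, $\frac12\sqrt{v_0}\le b$. If $l\ge1$, then $\langle M\rangle_m>v_l/4$, so $\frac12\sqrt{v_l}<\sqrt{\langle M\rangle_m}$. $\square$

**Definition (the good event).** Let $m_0=\lfloor n^{1-\varepsilon}\rfloor$. The event $\mathcal G$ is the intersection of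

* (G1) $\max_{m\le n}|X_m|\le n^{1/2+20\delta}$;
* (G2) $\max_{j\le m_0}|S_j|\le n^{1/2-980\delta}$, and $\#\{0\le j\le m_0:S_j=y\}\le n^{1/2-980\delta}$ for all $y\in\mathbb Z$;
* (G3) the conclusion of Lemma 1 for every martingale of two families: family I, defined in Section 4 and indexed by integers $|x_0|,|y_0|\le2n$, $1\le s\le r\le n$; and family II, defined in Section 7 and indexed by integers $1\le r,\rho\le n$ and by the cells of a tiling meeting $[-n,n]^2$. Each martingale comes with an explicit increment bound $b$ given there.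

For now we need only that there are at most $Cn^4$ martingales in all. This is clear for family I; for family II there are at most $n^2$ pairs $(r,\rho)$ and, for each, at most $(2n+1)^2$ cells meeting $[-n,n]^2$. The exponents in (G2) come from $\frac{1-\varepsilon}2=\frac12-1000\delta$, with $20\delta$ of room.

**Step: $\mathbb P(\mathcal G^c)\le\exp(-n^{\delta/2})=\exp(-n^{\varepsilon/4000})$.** By (2) and the maximal inequality with $k=n$, $x=n^{1/2+20\delta}$, (G1) fails with probability at most $4e^{-n^{40\delta}/2}$. With $k=m_0\le n^{1-2000\delta}$ and $x=n^{1/2-980\delta}$ the same bound holds for the first part of (G2).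

For the second part, from any start the expected number of visits to $y$ at the times $0,\dots,m_0$ is at most $1+\sum_{1\le j\le m_0}C/\sqrt j\le C_1\sqrt{m_0}$. Let $u=\lceil2C_1\sqrt{m_0}\rceil$. By Markov's inequality there are at least $u$ visits with probability at most $\frac12$. Apply the strong Markov property one step after the $ju$-th visit, $j=1,\dots,k-1$: each further batch of $u$ visits before time $m_0$ has conditional probability at most $\frac12$. So there are at least $ku$ visits with probability at most $2^{-k}$. As $m_0\ge1$, $u\le(2C_1+1)n^{1/2-1000\delta}$, so with $c=1/(2C_1+1)$ and $k=\lfloor cn^{20\delta}\rfloor\ge1$ we have $ku\le n^{1/2-980\delta}$. Only the at most $3n$ values $|y|\le m_0$ matter. Altogether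
$$\mathbb P(\mathcal G^c)\le Cn^6e^{-n^\delta/12}+6n\,2^{-cn^{20\delta}}+8e^{-n^{40\delta}/2}.$$
Put $\ell=n^{\delta/2}$. Since $e^t\ge t^2/2$, $\ell\ge e^{\frac12\sqrt{C_3\log n}}\ge\frac{C_3}8\log n$, and $\ell$ exceeds any absolute constant. So, for $C_3$ large, $n^6\le e^\ell$ and $\ell^2/12\ge4\ell$; the first term is at most $Ce^{-3\ell}\le\frac13e^{-\ell}$. Also $2^{-c\ell^{40}}\le e^{-3\ell}$, so the second is at most $6e^{-2\ell}\le\frac13e^{-\ell}$. The third is $8e^{-\ell^{80}/2}\le\frac13e^{-\ell}$.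

From now on we work on $\mathcal G\cap\{N\le n^{1-\varepsilon}\}$ and look for a contradiction. On this event $N\le m_0$. Once we have the contradiction, $\mathbb P(R_n\le n^{1-\varepsilon})\le\mathbb P(N\le n^{1-\varepsilon})\le\mathbb P(\mathcal G^c)$, and the Theorem follows with $C_*=2000^2C_3$.

## 4. Comparing rows with one test function

For functions on $\mathbb Z^2$ let $\Delta_if(z)=f(z+e_i)+f(z-e_i)-2f(z)$; on $\mathbb Z$ let $\Delta g(x)=g(x+1)+g(x-1)-2g(x)$. Let $\varphi(t)=(1-t^2)_+^3$, a $C^2$ function. If the walk is at $z$ and steps by $\pm e$, then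
$$f(z\pm e)-f(z)=\tfrac12\big[f(z+e)+f(z-e)-2f(z)\big]\pm\tfrac12\big[f(z+e)-f(z-e)\big].\tag{3}$$
So the expected change of $f(Z)$ is $\frac12\Delta_1f$ at a revisit and $\frac12\Delta_2f$ at a first departure. The sensible first thing to try is to choose $f$ so that the first departures, which happen once per site of $V_m$, count visited sites.

**Lemma 2.** On $\mathcal G$ the following holds. Let $1\le s\le r\le n$, $|x_0|,|y_0|\le2n$, $\eta(x)=\varphi(\frac{x-x_0}{2r})$, and for a time $m\le n$ let $N_y=\sum_{x:(x,y)\in V_m}\eta(x)$. With $B'=\{|x-x_0|\le2r,\ |y-y_0|\le s\}$,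
$$N_{y_0}\le\tfrac12(N_{y_0+s}+N_{y_0-s})+C\Big[s+\frac s{r^2}\mu(B')+n^\delta\Big(\sqrt{\frac{s^2}{r^2}\mu(B')+rs}+1\Big)\Big].$$

*Proof.* Let $f(x,y)=\eta(x)\psi(y)$ with the tent $\psi(y)=(s-|y-y_0|)_+$.

**Step: the drift.** The second difference of a tent lives on its three corners, so
$$\tfrac12\Delta_2f=\eta(x)\big(-\mathbf 1_{y=y_0}+\tfrac12\mathbf 1_{y=y_0+s}+\tfrac12\mathbf 1_{y=y_0-s}\big).$$
Since $\varphi\in C^2$, $|\Delta\eta|\le C/r^2$, and $\Delta\eta(x)\ne0$ forces $|x-x_0|<2r+1$, i.e. $|x-x_0|\le2r$. Hence $|\frac12\Delta_1f|\le Cr^{-2}s\,\mathbf 1_{B'}$. Each site of $V_m$ has exactly one vertical departure before time $m$, so summing (3) over the steps before $m$,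
$$f(Z_m)-f(Z_0)=\sum_{h\in\mathcal H,\,h<m}\tfrac12\Delta_1f(Z_h)-N_{y_0}+\tfrac12(N_{y_0+s}+N_{y_0-s})+M_m,\tag{4}$$
with a martingale $M$. These are the martingales of family I.

**Step: the martingale.** Its increments are $\pm\frac12(f(Z_l+e)-f(Z_l-e))$, with $e=e_1$ or $e_2$ according to the type of step $l$. On horizontal steps they are at most $Cs/r\le C$, on vertical steps at most $1$, and they vanish unless $Z_l\in B'$. Since $|B'|=(4r+1)(2s+1)\le15rs$, there are at most $15rs$ vertical steps from $B'$, so $\langle M\rangle_m\le C(s^2r^{-2}\mu(B')+rs)$. By (G3), with $b=C$, $|M_m|\le n^\delta(\sqrt{\langle M\rangle_m}+C)$. Solve (4) for $N_{y_0}$ and use $-f(Z_m)\le0$, $f(Z_0)\le s$. $\square$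

When the error is small, the weight of a row is at most the average of those at distance $s$ above and below. Summing over $s\le q\rho$ then shows that a dense rectangle lies in a taller dense rectangle. This is one half of what we need.

Here is where it stops. Suppose there are about $\Gamma$ revisits per site near $(x_0,y_0)$, so that $\mu(B')$ is of order $\Gamma rs$. Then the error term $sr^{-2}\mu(B')$ is of order $\Gamma s^2/r$, while trivially $N_{y_0}\le4r+1$. The inequality says nothing unless $\Gamma s^2\ll r^2$. We need $s$ up to $q\rho$, so we need $r/\rho\gg q\sqrt\Gamma$: only rectangles that are very flat compared with the local crowding can be treated. By Section 2 the average number of revisits per visited site is at least $n^\varepsilon-1$, and already for squares $r=\rho$ Lemma 2 is empty. We need a second argument for rectangles with $r/\rho$ not too large.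

## 5. An energy between the walker and its past

The test function should move with the walker and interact with the visited set. Take a kernel $W(z,z')$ and let
$$U_m(z)=\sum_{z'\in V_m}W(z,z'),\qquad G_m=U_m(Z_m).$$
First ignore all boundaries, and take $W(z,z')=\theta(x-x')\kappa_2(y-y')$ with $\kappa_1=-\frac12\Delta\theta$ and $\kappa_2=-\frac12\Delta K$, for even, finitely supported $\theta,K$. At a revisit the expected change of $G$ is
$$\tfrac12\Delta_1U_h(Z_h)=-\sum_{z'\in V_h}\kappa_1(X_h-x')\kappa_2(Y_h-y')=:-\Psi_h .$$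
If $\kappa_i$ is a narrow average minus a wide average, then $\Psi_h$ compares the density of $V_h$ near the walker, at scale $r\times\rho$, with densities at elongated scales. So an upper bound on $\sum_{h\in\mathcal H}\Psi_h$ is what we want, and it can be read off from the total change of $G$, provided that the first departures do no harm.

Bounding first departures by absolute values fails. Suppose $\theta$ has height up to $qr$ and width of order $qr$, and $\kappa_2$ has width of order $q\rho$ and Lipschitz constant at most $C/\rho^2$. Then the available bound on the drift $\frac12\Delta_2U$ at one first departure is $Cq^2r\rho\cdot qr\cdot\rho^{-2}=Cq^3r^2/\rho$. If there are $\Gamma$ revisits per site, then relative to their number this is $q^3(r/\rho)r/\Gamma$. The lower bound on $\Gamma$ that we shall have is only $n^{200\delta}$. For $r=\rho=\lfloor n^{1/4}\rfloor$ and $\Gamma=n^{200\delta}\le n^{1/20}$ the ratio is far above $1$, whereas we need it below $1/q$.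

What saves us is a sign. Each site makes exactly one vertical departure. Let $z_1,z_2,\dots$ be the starting points of the vertical steps in order. At the $i$-th vertical step the set $V$ is exactly $\{z_j:j<i\}$. So if $\mathcal P(z,z')=-\frac12\Delta_{2,z}W(z,z')$ is symmetric and positive semidefinite, the total vertical drift is
$$-\sum_{j<i}\mathcal P(z_i,z_j)=-\tfrac12\Big[\sum_{i,j}\mathcal P(z_i,z_j)-\sum_i\mathcal P(z_i,z_i)\Big]\le\tfrac12\sum_i\mathcal P(z_i,z_i).\tag{5}$$
For two sites this says $-\mathcal P(z_1,z_2)\le\frac12(\mathcal P(z_1,z_1)+\mathcal P(z_2,z_2))$, which is positivity tested on the vector $(1,1)$. Only the diagonal survives, at most a constant times $qr/\rho$ per site. And $\mathcal P=\theta\otimes(-\frac12\Delta\kappa_2)=\theta\otimes(\frac12\Delta)^2K$ is positive semidefinite if $\theta$ and $K$ are.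

Since the choice between this argument and Lemma 2 depends on the local crowding $\Gamma$, the energy has to be localized to cells without losing the sign. We do that by placing the cutoffs symmetrically, $\omega(y)K(y-y')\omega(y')$, and applying $\frac12\Delta$ once in each of the two variables.

## 6. Kernels with nonnegative Fourier transform, and cells

A function $g$ on $\mathbb Z$ is positive definite if $\sum c(x)c(x')g(x-x')\ge0$ for all finitely supported real $c$; for even $g$ of finite support this follows if its Fourier transform is nonnegative. The tent $(t-|x|)_+$, $t\in\mathbb N$, is the convolution of $\mathbf 1_{[0,t)}$ with its reflection, so its transform is $|\cdot|^2\ge0$. For $t=2$ the values $1,2,1$ have transform $2+2\cos\xi=|1+e^{i\xi}|^2$. Define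
$$k_s(x)=\frac{(2s-|x|)_+}{4s^2},\qquad \tau_t(x)=\frac1t\sum_{l=1}^t(l-|x|)_+,\qquad w_t=\frac1{2t}\mathbf 1_{1\le|x|\le t}.$$

* Since $\sum_x(t-|x|)_+=t^2$, $k_s$ has sum $1$; also $k_s\le\frac1{2s}$, $k_s\ge\frac1{4s}$ for $|x|\le s$, and $k_s$ has Lipschitz constant $\frac1{4s^2}$.
* $0\le\tau_t\le\tau_t(0)=\frac{t+1}2\le t$ and $\tau_t$ is $1$-Lipschitz. Since $-\frac12\Delta(l-|x|)_+=\delta_0-\frac12(\delta_l+\delta_{-l})$, averaging over $l$ gives $-\frac12\Delta\tau_t=\delta_0-w_t$, and $w_t$ has sum $1$. For instance $\tau_2$ has values $\frac12,\frac32,\frac12$ at $-1,0,1$, and $-\frac12\Delta\tau_2$ is $1$ at $0$ and $-\frac14$ at $\pm1,\pm2$.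

Put
$$\theta=k_r*\tau_{qr},\quad K=k_\rho*\tau_{q\rho},\quad\kappa_1=-\tfrac12\Delta\theta=k_r-k_r*w_{qr},\quad\kappa_2=-\tfrac12\Delta K=k_\rho-k_\rho*w_{q\rho}.$$
All of $k_s,\tau_t,\theta,K$ have nonnegative Fourier transform. As $k_r,k_\rho$ are probability weights, $\theta,K$ are even and $1$-Lipschitz with $0\le\theta\le qr$, $0\le K\le q\rho$. They are supported in $|x|\le(2r-1)+(qr-1)=(q+2)r-2\le3qr-2$, respectively $|y|\le3q\rho-2$. So $\kappa_1,\kappa_2$ are supported in $|x|\le3qr-1$, $|y|\le3q\rho-1$. Moreover $\sum|\kappa_i|\le2$. Finally $|\kappa_2|\le\frac1{2\rho}$, being a difference of two functions with values in $[0,\frac1{2\rho}]$, and $\kappa_2$ has Lipschitz constant at most $2\cdot\frac1{4\rho^2}=\frac1{2\rho^2}$.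

**Definition (cells).** Let $\hat r=q^2r$, $\hat\rho=q^2\rho$, both at least $4$. Tile $\mathbb Z^2$ by cells $Q$ of size $\hat r\times\hat\rho$, and let $3Q$ be the union of $Q$ and its $8$ neighbors, so $|3Q|=9q^4r\rho$. For $Q=\{\alpha,\dots,\alpha+\hat r-1\}\times\{\beta,\dots,\beta+\hat\rho-1\}$ put $(x_0,y_0)=(\alpha+\lfloor\hat r/2\rfloor,\beta+\lfloor\hat\rho/2\rfloor)$ and
$$\chi(x)=\varphi\Big(\frac{x-x_0}{\hat r}\Big),\qquad\omega(y)=\varphi\Big(\frac{y-y_0}{\hat\rho}\Big),\qquad\Phi_Q(x,y)=\chi(x)^2\omega(y)^2 .$$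

On $Q$ we have $|x-x_0|\le\hat r/2$ and $|y-y_0|\le\hat\rho/2$. Also
$$\{|x-x_0|\le\hat r+1,\ |y-y_0|\le\hat\rho+1\}\subset3Q.\tag{6}$$
Indeed $\alpha+\lfloor\hat r/2\rfloor-\hat r-1\ge\alpha-\hat r$, and $\alpha+\lfloor\hat r/2\rfloor+\hat r+1\le\alpha+2\hat r-1$ because $\hat r-\lfloor\hat r/2\rfloor\ge2$; similarly in $y$. Hence $0\le\Phi_Q\le\mathbf 1_{3Q}$ and $\Phi_Q\ge c_1:=\varphi(\frac12)^4>0$ on $Q$. First differences of $\chi$ are at most $C/\hat r$, second differences at most $C/\hat r^2$; for $\omega$ the same with $\hat\rho$.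

## 7. The localized energy inequality

**Lemma 3.** Let $1\le r,\rho\le n$, $a=r/\rho$, let $Q$ be a cell meeting $[-n,n]^2$, and $\Psi_h=\sum_{z'\in V_h}\kappa_1(X_h-x')\kappa_2(Y_h-y')$. On $\mathcal G$,
$$\sum_{h\in\mathcal H}\Phi_Q(Z_h)\Psi_h\le C\Big[\frac{\mu(3Q)}q+qa|3Q|+q^3r^2+n^\delta\Big(q^2r\sqrt{\mu(3Q)}+\frac{q^3r^2}\rho\sqrt{|3Q|}+q^2r+\frac{q^3r^2}\rho\Big)\Big].$$
Moreover, always,
$$\Psi_h\ge\tfrac1{16}D_h(r,\rho)-\tfrac32D_h(3qr,2\rho)-\tfrac32D_h(2r,3q\rho).$$

*Proof.* Let $L=\frac12\Delta$ on $\mathbb Z$ and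
$$P(x,x')=\chi(x)\theta(x-x')\chi(x'),\qquad T(y,y')=\omega(y)K(y-y')\omega(y'),$$
both symmetric positive semidefinite. Put
$$J(y,y')=-L_{y'}T(y,y'),\qquad W(z,z')=P(x,x')J(y,y').$$

**Step (a): sizes of the kernels.** We need $J$ and $P$ to behave like their versions without cutoff. The product rule on $\mathbb Z$ is
$$\Delta(\omega g)=\omega\Delta g+g\Delta\omega+\sum_\pm[\omega(\cdot\pm1)-\omega][g(\cdot\pm1)-g],$$
which follows by adding $\omega_\pm g_\pm-\omega g=(\omega_\pm-\omega)(g_\pm-g)+\omega(g_\pm-g)+g(\omega_\pm-\omega)$ over the two signs. With $g(\cdot)=K(y-\cdot)$, and since $-\frac12\Delta g(y')=\kappa_2(y-y')$,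
$$J(y,y')=\omega(y)\big[\omega(y')\kappa_2(y-y')+e_2(y,y')\big],$$
$$e_2=-\tfrac12\Big\{\Delta\omega(y')\,g(y')+\sum_\pm[\omega(y'\pm1)-\omega(y')][g(y'\pm1)-g(y')]\Big\}.$$
As $0\le g\le q\rho$ and $g$ is $1$-Lipschitz, $|e_2|\le C(q\rho/\hat\rho^2+1/\hat\rho)\le C/\hat\rho$, because $q\rho\le\hat\rho$.

Now replace $y$ by $y+1$. Then $g(y')$ changes by at most $1$. With $u=y-y'$, the difference $g(y'\pm1)-g(y')=K(u\mp1)-K(u)$ changes by $-\Delta K(u)$ for the upper sign and by $\Delta K(u+1)$ for the lower one, so by at most $\max|\Delta K|=2\max|\kappa_2|\le1/\rho$. Hence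
$$|e_2(y+1,y')-e_2(y,y')|\le C(\hat\rho^{-2}+\hat\rho^{-1}\rho^{-1}).$$
So $|J|\le\frac1{2\rho}+\frac C{\hat\rho}\le\frac C\rho$. For a unit change of $y$, the change of $\omega(y)$ contributes at most $\frac C{\hat\rho}\cdot\frac C\rho$, and the change of the bracket at most $\frac1{2\rho^2}+C(\hat\rho^{-2}+\hat\rho^{-1}\rho^{-1})$. Thus
$$|J|\le\frac C\rho,\qquad|J(y+1,y')-J(y-1,y')|\le\frac C{\rho^2},\qquad J(y,y')=0\text{ unless }|y-y'|\le3q\rho.\tag{7}$$
Also $J(y,y')\ne0$ forces $|y-y_0|<\hat\rho$ and $|y'-y_0|\le\hat\rho$, since $\omega(y)\neq 0$ and one of $\omega(y'),\omega(y'\pm1)$ is not $0$.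

Applying the product rule in $x$ to $\chi(x)\theta(x-x')$ in the same way,
$$-\tfrac12\Delta_xP(x,x')=\chi(x')\big[\chi(x)\kappa_1(x-x')+e_1(x,x')\big],\qquad|e_1|\le C\Big(\frac{qr}{\hat r^2}+\frac1{\hat r}\Big)\le\frac C{\hat r},$$
with $e_1$ supported in $|x-x'|\le3qr$. Finally $|P|\le qr$, and $|P(x+1,x')-P(x-1,x')|\le C(\frac{qr}{\hat r}+1)\le C$.

**Step (b): the identity for the energy.** With $U_m,G_m$ as in Section 5, $G_0=0$. At a horizontal step $V_{m+1}=V_m$; at a vertical one $V_{m+1}=V_m\cup\{Z_m\}$, a disjoint union. So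
$$G_{m+1}-G_m=[U_m(Z_{m+1})-U_m(Z_m)]+\mathbf 1_{\text{step }m\text{ vertical}}\,W(Z_{m+1},Z_m).$$
As $U_m$ is determined by the past, (3) applied to the bracket and summation give
$$G_n=\sum_{h\in\mathcal H}\tfrac12\Delta_1U_h(Z_h)+\sum_{i<n\ \text{vert.}}\tfrac12\Delta_2U_i(Z_i)+\sum_{i<n\ \text{vert.}}W(Z_{i+1},Z_i)+M_n,\tag{8}$$
where $M$ has increments $\pm\frac12(U_l(Z_l+e)-U_l(Z_l-e))$. These are the martingales of family II. We bound everything in (8) that is not a drift.

If $U_l(z)\ne0$, then $|x-x_0|<\hat r$ and $|y-y_0|<\hat\rho$; so by (6) the increment vanishes unless $Z_l\in3Q$. At most $Cq^2r\rho$ points $z'$ contribute to it. A horizontal increment is at most $C\cdot\frac1\rho\cdot q^2r\rho=Cq^2r$, and a vertical one at most $qr\cdot\frac C{\rho^2}\cdot q^2r\rho=Cq^3r^2/\rho$. At most $|3Q|$ vertical steps start in $3Q$. Hence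
$$\langle M\rangle_n\le C\big(q^4r^2\mu(3Q)+q^6r^4\rho^{-2}|3Q|\big),$$
and (G3) with $b=C(q^2r+q^3r^2/\rho)$ bounds $|M_n|$ by $C$ times the $n^\delta$-term of the lemma. Next, $|G_n|\le Cq^2r\rho\cdot qr\cdot\frac1\rho=Cq^3r^2$. In the third sum $W(Z_{i+1},Z_i)\ne0$ forces $Z_i\in3Q$ by (6); the $Z_i$ are distinct and $|W|\le Cqr/\rho=Cqa$, so this sum is at most $Cqa|3Q|$ in absolute value.

**Step (c): the vertical drift has a sign.** We check that (5) survives the cutoffs. We have
$$\tfrac12\Delta_{2,z}W(z,z')=P(x,x')L_yJ(y,y')=-\mathcal P(z,z'),\qquad\mathcal P(z,z')=P(x,x')\,L_yL_{y'}T(y,y').$$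
For finitely supported $c$, moving the symmetric operator $L$ onto $c$,
$$\sum_{y,y'}c(y)c(y')L_yL_{y'}T(y,y')=\sum_{y,y'}(Lc)(y)(Lc)(y')T(y,y')\ge0 .$$
So $L_yL_{y'}T$ is symmetric positive semidefinite, and by Schur's theorem so is $\mathcal P$ on $\mathbb Z^2$. With $z_1,z_2,\dots$ the starting points of the vertical steps before time $n$, in order, (5) gives
$$\sum_{i<n\ \text{vert.}}\tfrac12\Delta_2U_i(Z_i)\le\tfrac12\sum_i\mathcal P(z_i,z_i)\le Cqa|3Q|.$$
For the last step, $0\le\mathcal P(z,z)\le\theta(0)\cdot2\max|J|\le Cqr/\rho$; by (6) $\mathcal P(z,z)$ vanishes off $3Q$, since it is nonzero only if $|x-x_0|<\hat r$ and $|y-y_0|\le\hat\rho$; and the $z_i$ are distinct.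

**Step (d): the horizontal drift is $-\Phi_Q\Psi_h$ up to $O(1/q)$.** For $h\in\mathcal H$ write $(x,y)=Z_h$, $\chi=\chi(x)$, $\chi'=\chi(x')$, $\omega=\omega(y)$, $\omega'=\omega(y')$. By step (a),
$$-\tfrac12\Delta_1U_h(Z_h)=\sum_{z'\in V_h}[\chi\chi'\kappa_1+\chi'e_1]\,[\omega\omega'\kappa_2+\omega e_2].$$
Here $\sum_{x'}|\kappa_1|\le2$ and $\sum_{x'}|e_1|\le Cqr/\hat r=C/q$; likewise $\sum_{y'}|\kappa_2|\le2$ and $\sum_{y'}|e_2|\le C/q$. Bounding the sum over $V_h$ by the sum over all $(x',y')$, which factorizes, the three products containing $e_1$ or $e_2$ contribute $O(1/q)$. On the supports of $\kappa_1,\kappa_2$ we have $|x-x'|\le3qr$ and $|y-y'|\le3q\rho$, so $|\chi-\chi'|\le3qr\cdot C/\hat r=C/q$ and likewise $|\omega-\omega'|\le C/q$. Hence $|\chi\chi'\omega\omega'-\chi^2\omega^2|\le C/q$ there, and replacing $\chi',\omega'$ by $\chi,\omega$ costs $O(1/q)$. Both $\frac12\Delta_1U_h(Z_h)$ and $\Phi_Q(Z_h)$ vanish if $Z_h\notin3Q$. So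
$$-\tfrac12\Delta_1U_h(Z_h)=\Phi_Q(Z_h)\Psi_h+O(1/q)\mathbf 1_{Z_h\in3Q}.$$
Sum over $h\in\mathcal H$ and insert (8):
$$\sum_{h\in\mathcal H}\Phi_Q(Z_h)\Psi_h\le-G_n+\sum_{\text{vert.}}\tfrac12\Delta_2U_i(Z_i)+\sum_{\text{vert.}}W(Z_{i+1},Z_i)+M_n+\frac Cq\mu(3Q).$$
Steps (b) and (c) give the first claim.

**Step (e): $\Psi_h$ compares densities.** Expand $\kappa_1\kappa_2=(k_r-k_r*w_{qr})(k_\rho-k_\rho*w_{q\rho})$ and drop the nonnegative term $(k_r*w_{qr})(k_\rho*w_{q\rho})$. On $B_h(r,\rho)$ the product $k_rk_\rho$ is at least $\frac1{16r\rho}$, which gives $\frac1{16}D_h(r,\rho)$. Next, $k_r*w_{qr}\le\frac1{2qr}$ with support in $|x|\le3qr$, and $k_\rho\le\frac1{2\rho}$ with support in $|y|<2\rho$. So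
$$\sum_{z'\in V_h}(k_r*w_{qr})k_\rho\le\frac{|V_h\cap B_h(3qr,2\rho)|}{4qr\rho}=\tfrac32D_h(3qr,2\rho),$$
since $D_h(3qr,2\rho)$ has denominator $6qr\rho$. The other mixed term is bounded in the same way by $\frac32D_h(2r,3q\rho)$. $\square$

## 8. One step up in scale

**Proposition 4.** There is an absolute $C_0\ge1$ such that, on $\mathcal G\cap\{N\le n^{1-\varepsilon}\}$, for all integers $1\le r,\rho<n^{1/2-\varepsilon/4}=n^{1/2-500\delta}$,
$$\mathfrak D(r,\rho)\le C_0\big[\mathfrak D(3qr,2\rho)+\mathfrak D(2r,3q\rho)\big]+\frac{C_0}q .$$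

*Proof.* Write $D_h=D_h(r,\rho)$, $D_h'=D_h(3qr,2\rho)$, $D_h''=D_h(2r,3q\rho)$, $a=r/\rho$, and for a cell $\Gamma=\Gamma_Q=\mu(3Q)/|3Q|$, the crowding. Sums over $h$ are over $h\in\mathcal H$. We consider the cells meeting $\{Z_0,\dots,Z_n\}\subset[-n,n]^2$ and sort them into three kinds.

**Step: light cells, $\Gamma<n^{\varepsilon/10}=n^{200\delta}$.** These are few enough to be discarded. By (G1), (G2), (2) and $N\le m_0$, up to time $n$ the walk stays in $[-n^{1/2+20\delta},n^{1/2+20\delta}]\times[-n^{1/2-980\delta},n^{1/2-980\delta}]$. Moreover $\hat r,\hat\rho\le4n^{2\delta}n^{1/2-500\delta}=4n^{1/2-498\delta}$. The cells meeting the range are disjoint and lie in this box enlarged by $\hat r$, respectively $\hat\rho$, on each side. So the sum of $|3Q|=9|Q|$ over them is at most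
$$9\,(2n^{1/2+20\delta}+1+2\hat r)(2n^{1/2-980\delta}+1+2\hat\rho)\le Cn^{1/2+20\delta}\,n^{1/2-498\delta}=Cn^{1-478\delta}.$$
With $D_h\le9$,
$$\sum_{Q\text{ light}}\ \sum_{Z_h\in Q}D_h\le9\sum_{Q\text{ light}}\mu(3Q)\le Cn^{200\delta}n^{1-478\delta}=Cn^{1-278\delta}\le\frac nq.\tag{9}$$

**Step: non-light cells with $a\le\Gamma^{0.55}$.** Here the energy works. Divide the right side of Lemma 3 by $\mu(3Q)=9\Gamma q^4r\rho$. In order, the terms become at most a constant times
$$\frac1q,\quad\frac{qa}\Gamma,\quad\frac a{q\Gamma},\quad n^\delta\sqrt{\frac a\Gamma},\quad n^\delta\frac{qa^{3/2}}\Gamma,\quad\frac{n^\delta}\Gamma,\quad n^\delta\frac a\Gamma.$$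
For instance the fourth is $n^\delta q^2r/\sqrt{9\Gamma q^4r\rho}=\frac13n^\delta\sqrt{a/\Gamma}$, and the fifth is $n^\delta\frac{q^3r^2}{\rho\,\Gamma\sqrt{9q^4r\rho}}=\frac13n^\delta qa^{3/2}/\Gamma$. The sixth and seventh are $\frac{n^\delta}{9\Gamma q^2\rho}$ and $\frac{n^\delta a}{9\Gamma q\rho}$, which are smaller than the values shown. With $a\le\Gamma^{0.55}$ and $\Gamma\ge1$ the powers of $\Gamma$ that occur are at most $\Gamma^{-0.45}$, $\Gamma^{-0.225}$, $\Gamma^{0.825-1}=\Gamma^{-0.175}$ and $\Gamma^{-1}$. So all terms except $1/q$ are at most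
$$n^\delta q\,\Gamma^{-0.175}\le2n^{2\delta}n^{-35\delta}=2n^{-33\delta}\le\frac1q .$$
Hence $\sum_h\Phi_Q(Z_h)\Psi_h\le\frac Cq\mu(3Q)$. Insert the lower bound for $\Psi_h$ and use $c_1\mathbf 1_Q\le\Phi_Q\le\mathbf 1_{3Q}$:
$$\frac{c_1}{16}\sum_{Z_h\in Q}D_h\le\frac32\sum_{Z_h\in3Q}(D_h'+D_h'')+\frac Cq\mu(3Q).\tag{10}$$

**Step: non-light cells with $a>\Gamma^{0.55}$.** Here rectangles are flat compared with the crowding, and Lemma 2 works. We claim that for $h\in\mathcal H$ with $Z_h\in Q$,
$$D_h\le50D_h''+\frac1q.\tag{11}$$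
Assume $D_h\ge1/q$; otherwise there is nothing to prove. We use Lemma 2 at time $m=h$ with $x_0=X_h$ and $1\le s\le q\rho$.

First we choose the row. Since $\eta\ge\varphi(\frac12)=\frac{27}{64}$ on $|x-X_h|\le r$, we have $\sum_{|y-Y_h|\le\rho}N_y\ge\frac{27}{64}D_hr\rho$. There are $2\rho+1\le3\rho$ rows, so some row $y_0$ with $|y_0-Y_h|\le\rho$ has $N_{y_0}\ge\frac{27}{64}\cdot\frac{D_hr}3\ge0.14D_hr$. Fix it.

Next we check the hypotheses and bound the error. We have $a>\Gamma^{0.55}\ge n^{110\delta}$, so $s/r\le q/a\le2n^{-109\delta}<1$ and $r=a\rho\ge n^{110\delta}$. Also $|X_h|\le n$ and $|y_0|\le n+\rho\le2n$. So Lemma 2 applies. Since $Z_h\in Q$, $2r\le q^2r=\hat r$ and $\rho+q\rho\le q^2\rho=\hat\rho$ (as $1+q\le q^2$), we have $B'\subset3Q$. Therefore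
$$\frac{s\,\mu(B')}{r^3}\le\frac{q\rho\cdot9\Gamma q^4r\rho}{r^3}=\frac{9q^5\Gamma}{a^2}\le Cn^{5\delta}\Gamma^{1-1.1}\le Cn^{5\delta}n^{-20\delta}=Cn^{-15\delta}.$$
Write $\frac{s^2\mu(B')}{r^4}=\frac{s\mu(B')}{r^3}\cdot\frac sr$ and $\frac{\sqrt{rs}}r=\sqrt{s/r}$. The error in Lemma 2, divided by $r$, is at most
$$C\Big[n^{-109\delta}+n^{-15\delta}+n^\delta\big(n^{-15\delta}n^{-109\delta}\big)^{1/2}+n^\delta n^{-54\delta}+n^\delta n^{-110\delta}\Big]\le Cn^{-15\delta}\le\frac{0.07}q\le0.07D_h.$$
So the error is at most $0.07D_hr\le\frac12N_{y_0}$, and Lemma 2 gives $N_{y_0+s}+N_{y_0-s}\ge N_{y_0}$ for every $1\le s\le q\rho$.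

Finally sum over $s$: $\sum_{1\le|y-y_0|\le q\rho}N_y\ge q\rho N_{y_0}\ge0.14\,q\rho rD_h$. As $0\le\eta\le1$ is supported in $|x-X_h|\le2r$, and the rows used satisfy $|y-Y_h|\le\rho+q\rho\le3q\rho$, we get $|V_h\cap B_h(2r,3q\rho)|\ge0.14\,q\rho rD_h$. Hence $D_h''\ge\frac{0.14}6D_h\ge\frac1{50}D_h$, which proves (11).

**Step: sum over cells.** Each point lies in exactly nine sets $3Q$, so $\sum_Q\mu(3Q)=9|\mathcal H|\le9n$ over the whole tiling, and sums over $Z_h\in3Q$ add up to at most nine times the full sum. Adding (9), (10) multiplied by $16/c_1$, and (11),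
$$\sum_hD_h\le\frac nq+C\sum_h(D_h'+D_h'')+\frac{Cn}q+50\sum_hD_h''+\frac nq .$$
Divide by $n$. $\square$

## 9. Climbing from the unit square to the top scale

Assume that $\mathcal G\cap\{N\le n^{1-\varepsilon}\}$ occurs. We follow the densities through a sequence of scales and compare the two ends.

**Step: the chain of scales.** Start with $(r_0,\rho_0)=(1,1)$. If $\max(r_k,\rho_k)<n^{1/2-500\delta}$, let $(r_{k+1},\rho_{k+1})$ be that one of $(3qr_k,2\rho_k)$, $(2r_k,3q\rho_k)$ with the larger $\mathfrak D$; otherwise stop. Put $\mathfrak D_k=\mathfrak D(r_k,\rho_k)$. By (1), $\mathfrak D_0\ge1-n^{-\varepsilon}\ge\frac12$. Proposition 4 gives $\mathfrak D_k\le2C_0\mathfrak D_{k+1}+C_0/q$. So with $\gamma=\frac1{2C_0}\le\frac12$ we have $\mathfrak D_{k+1}\ge\gamma\mathfrak D_k-\frac1q$. Iterating, and using $\sum_j\gamma^j\le2$,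
$$\mathfrak D_k\ge\tfrac12\gamma^k-\tfrac2q .$$

**Step: the chain is short.** We have $r_k\rho_k=(6q)^k\ge n^{\delta k}$. If the procedure does not stop at $k$, then $r_k\rho_k<n$, so $k<1/\delta$. Hence it stops at some $K\le\lceil1/\delta\rceil\le2/\delta$, and
$$\mathfrak D_K\ge\tfrac12\gamma^{2/\delta}-\tfrac2q.\tag{12}$$

**Step: the density at the top is tiny.** Let $(r,\rho)=(r_K,\rho_K)$; one of the two sides is at least $n^{1/2-500\delta}$. Distinct sites of $V_n$ in row $y$ are starting points of distinct vertical steps, and the $(j+1)$-st vertical step, $0\le j<N\le m_0$, starts at height $S_j$.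

* If $r\ge n^{1/2-500\delta}$: by (G2) each row contains at most $n^{1/2-980\delta}$ sites of $V_n$, so
$$D_h(r,\rho)\le\frac{(2\rho+1)n^{1/2-980\delta}}{r\rho}\le3n^{-480\delta}.$$
* If $\rho\ge n^{1/2-500\delta}$: by (G2) $V_n\subset\{|y|\le n^{1/2-980\delta}\}$, and $n^{1/2-980\delta}\ge1$, so
$$D_h(r,\rho)\le\frac{(2r+1)(2n^{1/2-980\delta}+1)}{r\rho}\le9n^{-480\delta}.$$

In both cases $\mathfrak D_K\le9n^{-480\delta}\le1/q$.

**Step: contradiction.** With (12), $\frac12\gamma^{2/\delta}\le\frac3q$, so $\gamma^{2/\delta}\le6/q\le6n^{-\delta}$. Taking logarithms and multiplying by $\delta$,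
$$\delta^2\log n\le2\log\tfrac1\gamma+\delta\log6 .$$
Here one sees the trade-off: about $1/\delta$ steps, each losing a constant factor, must be paid for by a single factor $q\ge n^\delta$, and this is why the hypothesis is on $\varepsilon^2\log n$. Since $\gamma$ is absolute, the inequality is impossible when $\delta^2\log n\ge C_3$ with $C_3>2\log\frac1\gamma+\log6$. So for $C_3$ a large enough absolute constant $\mathcal G\cap\{N\le n^{1-\varepsilon}\}=\emptyset$, and by Section 3
$$\mathbb P(R_n\le n^{1-\varepsilon})\le\mathbb P(N\le n^{1-\varepsilon})\le\mathbb P(\mathcal G^c)\le\exp(-n^{\varepsilon/4000}).$$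
This proves the Theorem with $C_*=2000^2C_3$. $\blacksquare$
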